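# Disjoint squares in the frequency plane: an unbounded bilinear square function

## A guess modeled on the linear square functions

Cut the frequency line into disjoint intervals, project a function to each of them, and take the $\ell^2$ sum of the pieces. Rubio de Francia proved that this square function is bounded on $L^p(\mathbb R)$ for every $p\ge 2$, whatever the intervals are. Journé proved the analogous statement on $L^p(\mathbb R^n)$, $p\ge2$, for arbitrary disjoint rectangles with sides parallel to the axes. Now do the same with a *pair* of functions on the line: cut the frequency plane into disjoint squares and use each square as a bilinear multiplier. The answer that one would first guess is that nothing new happens: the bilinear square function should be bounded from $L^p\times L^q$ to $L^s$, at least for $p,q\ge2$ or $p,q>2$, with a constant that does not see the squares.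

Let us make this precise and test it. We write $\hat f(\xi)=\int f(x)e^{-2\pi i x\xi}\,dx$, and for an interval $I$ we put $\pi_If(x)=\int_I\hat f(\xi)e^{2\pi i x\xi}\,d\xi$. All squares have sides parallel to the axes. For a collection $\Omega$ of mutually disjoint squares in $\mathbb R^2$ and Schwartz functions $f,g$ on $\mathbb R$, set
$$T^{\Omega}_{sharp}(f,g)(x)=\Big(\sum_{\omega\in\Omega}\Big|\int_{\mathbb R^2}\hat f(\xi)\hat g(\eta)\mathbf 1_\omega(\xi,\eta)e^{2\pi i x(\xi+\eta)}\,d\xi\,d\eta\Big|^2\Big)^{1/2}.$$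
The question, posed by Benea and Bernicot in "A bilinear Rubio de Francia inequality for arbitrary squares", arXiv:1602.01948 (2016), is whether there are exponents $1<p,q<\infty$, $\frac1p+\frac1q=\frac1s$, and a constant $C<\infty$ such that
$$\|T^{\Omega}_{sharp}(f,g)\|_{L^s(\mathbb R)}\le C\,\|f\|_{L^p(\mathbb R)}\|g\|_{L^q(\mathbb R)}\tag{1}$$
for every collection $\Omega$ of mutually disjoint squares and all Schwartz $f,g$.

If $\omega=I\times J$, the inner integral splits as a product, so
$$T^\Omega_{sharp}(f,g)(x)^2=\sum_{I\times J\in\Omega}|\pi_If(x)|^2\,|\pi_Jg(x)|^2.\tag{2}$$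
For one square this says $T=|\pi_If|\,|\pi_Jg|$, which is harmless: $\pi_I$ is bounded on $L^p$ for $1<p<\infty$, and Hölder finishes.

**Test 1: a product grid.** Let $I_1,I_2,\dots$ be disjoint, let $J_1,J_2,\dots$ be disjoint, all of the same length, and let $\Omega=\{I_i\times J_l\}$. Then (2) factors:
$$T^\Omega_{sharp}(f,g)=\Big(\sum_i|\pi_{I_i}f|^2\Big)^{1/2}\Big(\sum_l|\pi_{J_l}g|^2\Big)^{1/2}.$$
Rubio de Francia's theorem for each factor and Hölder give (1) for $p,q\ge2$. A subcollection of the grid only makes $T$ smaller.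

**Test 2: squares paired along a diagonal.** Let the $I_k$ be disjoint, let the $J_k$ be disjoint, $|I_k|=|J_k|$ with any lengths, and $\Omega=\{I_k\times J_k\}$. Since $\sum_k\alpha_k\beta_k\le\sum_k\alpha_k\sum_k\beta_k$ for nonnegative numbers, $T$ is again at most the product of two linear square functions, and (1) holds for $p,q\ge2$.

**Test 3: an exponent below 2.** Here is the one computation that is used all day: if the phase of $\hat h$ is nearly linear on a short interval, there is no cancellation.

**Lemma 1.** Let $I=[u,u+\ell]$, and suppose that on $I$ we have $\hat h(\xi)=c\,\rho(\xi)e^{-2\pi i\xi t}$ with $c>0$, $t\in\mathbb R$, $\rho$ continuous and $\rho\ge1$. Let $\kappa\ge0$ be bounded and measurable on $I$. If $\ell\,|x-t|\le\frac1{16}$, then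
$$\Big|\int_I\kappa(\xi)\hat h(\xi)e^{2\pi i x\xi}\,d\xi\Big|\ \ge\ \cos(\pi/8)\,c\int_I\kappa .\tag{3}$$
In particular $|\pi_Ih(x)|\ge\cos(\pi/8)\,c\,\ell\ge c\,\ell/2$.

*Proof.* Multiplying the integral by the unimodular constant $e^{-2\pi iu(x-t)}$ gives $c\int_I\kappa(\xi)\rho(\xi)e^{2\pi i(\xi-u)(x-t)}d\xi$. The phase satisfies $|2\pi(\xi-u)(x-t)|\le2\pi/16=\pi/8$. So the real part of the integrand is at least $\cos(\pi/8)\kappa\rho\ge\cos(\pi/8)\kappa$. The last claim is $\kappa=1$ and $\cos(\pi/8)\ge\frac12$. $\square$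

Fix, for the whole lecture, a Schwartz function $\varphi$ with $\hat\varphi\in C_c^\infty$, $\operatorname{supp}\hat\varphi\subset[0,1]$, $\hat\varphi\ge0$, and $\hat\varphi\ge1$ on $[\frac14,\frac34]$ (take the inverse Fourier transform of a smooth bump).

Let $p<2$, let $M\ge1$ be an integer, $f(x)=M\varphi(Mx)$, so that $\hat f(\xi)=\hat\varphi(\xi/M)$, and $g=\varphi$. Put $J=[\frac38,\frac38+\frac1{16}]\subset[\frac14,\frac34]$ and
$$I_i=\big[\tfrac M4+\tfrac i8,\ \tfrac M4+\tfrac i8+\tfrac1{16}\big],\qquad 0\le i<4M .$$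
The $I_i$ are disjoint and lie in $[\frac M4,\frac{3M}4]$, where $\hat f\ge1$. So the $I_i\times J$ are disjoint squares of side $\frac1{16}$. For $x\in[0,1]$, Lemma 1 with $c=1$, $t=0$, $\ell=\frac1{16}$ gives $|\pi_{I_i}f(x)|\ge2^{-5}$ and $|\pi_Jg(x)|\ge2^{-5}$. By (2), $T\ge2^{-10}(4M)^{1/2}$ on $[0,1]$. But
$$\|f\|_p\|g\|_q=M^{1-1/p}\|\varphi\|_p\|\varphi\|_q,\qquad 1-\tfrac1p<\tfrac12 .$$
Letting $M\to\infty$, no constant works, even for squares of one single size. By symmetry the same holds for $q<2$.

So the surviving guess is that (1) holds when $p,q\ge2$. It passes every test in which the squares have one size and come from a product grid, and the diagonal test with arbitrary sizes. It is nevertheless false, and what breaks it is the presence of many sizes at once.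

## Statements

We use $\|F\|_{L^{s,\infty}}=\sup_{\lambda>0}\lambda\,|\{|F|\ge\lambda\}|^{1/s}$ for $s<\infty$ and $L^{\infty,\infty}=L^\infty$. By Chebyshev $\|F\|_{L^s}\ge\|F\|_{L^{s,\infty}}$, and if $|F|\ge\lambda$ on a set of measure $1$, then $\|F\|_{L^{s,\infty}}\ge\lambda$.

**Theorem 1.** For every integer $m\ge1$ there are a finite collection $\Omega^{(m)}$ of mutually disjoint closed squares with sides parallel to the axes, with side lengths $2^{-4},2^{-3},\dots,2^{m-5}$, and a Schwartz function $f_m$ such that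

1. for every $L\ge2$ there is $C_L$, independent of $m$, with $|f_m(x)|\le C_L(1+|x|)^{-L}$; hence $\sup_m\|f_m\|_{L^p}<\infty$ for each $p\in(0,\infty]$;
2. $T^{\Omega^{(m)}}_{sharp}(f_m,f_m)(x)\ge2^{-9}\sqrt m$ for every $x\in[0,1)$.

Consequently, for all $p,q,s\in(0,\infty]$ there is no constant $C$ with $\|T^\Omega_{sharp}(f,g)\|_{L^s}\le C\|f\|_p\|g\|_q$ uniformly in $\Omega$, not even with weak $L^s$ on the left. In particular no triple $(p,q,s)$ admits a constant in (1).

**Theorem 2.** There is a single collection $\Omega$ of mutually disjoint closed squares for which $T^\Omega_{sharp}$ satisfies no bound $L^p\times L^q\to L^{s,\infty}$, for any $p,q,s\in(0,\infty]$. Moreover there is a continuous $f$ with $|f(x)|\le C_L(1+|x|)^{-L}$ for all $L$ and $T^\Omega_{sharp}(f,f)(x)=\infty$ for every $x\in[0,1)$.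

**Theorem 3.** For $K\ge1$ let $N_{p,q}(K)$ be the best constant in $\|T^\Omega_{sharp}(f,g)\|_s\le N\|f\|_p\|g\|_q$, $\frac1s=\frac1p+\frac1q$, $1<p,q<\infty$, over Schwartz $f,g$ and all collections $\Omega$ of disjoint squares whose side lengths lie in the union of at most $K$ of the ranges $[2^k,2^{k+1})$, $k\in\mathbb Z$. Then:

* (a) if $p,q>2$: $\ c_{p,q}\sqrt K\le N_{p,q}(K)\le C_{p,q}\sqrt K$;
* (b) if $\min(p,q)<2$: $\ N_{p,q}(K)=\infty$ for all $K\ge1$;
* (c) if $\min(p,q)=2$: $\ c\sqrt K\le N_{p,q}(K)\le C_{p,q}K^\theta$, with $\theta=\frac34$ if exactly one of $p,q$ equals $2$, and $\theta=1$ if $p=q=2$. (The exact order is not determined here.)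

So $N_{p,q}(1)<\infty$ exactly when $p,q\ge2$.

Test 3 above is already a complete proof of Theorem 3(b): all its squares have side $\frac1{16}$, so it lives in one range.

## Why Journé's theorem stops at the diagonal $x=y$

A sensible attempt at proving the guess: put $F(x,y)=f(x)g(y)$, a function on $\mathbb R^2$ with $\hat F(\xi,\eta)=\hat f(\xi)\hat g(\eta)$, and let
$$S_\Omega F(x,y)=\Big(\sum_{I\times J\in\Omega}|\pi_If(x)|^2|\pi_Jg(y)|^2\Big)^{1/2},\qquad T^\Omega_{sharp}(f,g)(x)=S_\Omega F(x,x).\tag{4}$$
Here $S_\Omega F$ is exactly the two-dimensional square function over disjoint squares. Journé's theorem gives, for $p\ge2$,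
$$\|S_\Omega F\|_{L^p(\mathbb R^2)}\le C\|F\|_{L^p(\mathbb R^2)}=C\|f\|_p\|g\|_p .$$
This is where the attempt stops. We need $S_\Omega F$ on the line $\{x=y\}$, which is a null set of $\mathbb R^2$, and a bound in $L^p(\mathbb R^2)$ says nothing about a null set.

The other sensible attempt is to sum over sizes. Suppose for simplicity that all squares are dyadic, that is, of the form $I_{k,n}\times I_{k,n'}$ with $I_{k,n}=[n2^k,(n+1)2^k)$, with $k$ in a set $\mathcal K$ of $K$ integers. With $D_kf=\sum_n|\pi_{I_{k,n}}f|^2$, (2) gives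
$$T^\Omega_{sharp}(f,g)^2\le\sum_{k\in\mathcal K}D_kf\cdot D_kg .\tag{5}$$
Take $p=q=4$, $s=2$. Rubio de Francia's theorem gives $\|D_kf\|_2\le C\|f\|_4^2$. Integrating (5) and using Cauchy–Schwarz, $\|T\|_2^2\le C K\|f\|_4^2\|g\|_4^2$, so we lose $\sqrt K$. The loss has a clear source: the right side of (5) uses the *full* grid at every size, although squares of different sizes must be disjoint, so they have to share one frequency plane. The hope would be that this sharing restores a bound free of $K$. So the precise question is: can a part $\Omega_k$ of the grid of size $2^k$ capture a fixed proportion of $D_kf(x)D_kg(x)$, for every $k$ and every $x\in[0,1)$, with the parts $\Omega_k$ disjoint?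

## Tying frequency to time

Which squares matter at a given point $x$? A frequency interval of length $2^j$ looks at $f$ with time resolution about $2^{-j}$, so at this size $x$ only sees the portions of $f$ located within about $2^{-j}$ of $x$. Suppose now that $f$ is built so that different times carry different frequencies: the time cell of length $1/M$ around $t_a=(a+\frac12)/M$ carries exactly the frequency band $Q_a=[Ma,M(a+1)]$, for $a=0,\dots,M-1$. Take $g=f$. At size $2^j$ the point $x$ sees only those boxes $Q_a\times Q_b$ for which both $t_a$ and $t_b$ are within about $2^{-j}$ of $x$. These boxes are only a fraction of about $2^{-2j}$ of all boxes, and they are everything that $x$ can see at this size.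

This is what makes sharing possible. A box $Q_a\times Q_b$ with $|t_a-t_b|\approx2^{-j_0}$ is seen from points near both times at sizes $2^j$ with $j\lesssim j_0$. So give it to the *largest* such size: cut it with squares of side about $2^{j_0}$. Each box is then used once. And for fixed $x$ and $j$, among the pairs $(a,b)$ with $t_a,t_b$ in the dyadic interval of length $2^{-j}$ around $x$, half are separated exactly at level $j$, because half of the pairs have one member in the left half and one in the right half. So every size keeps half of its boxes at every point $x$, and the $m$ sizes contribute equal amounts at every $x$.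

For $M=4$ the level of the pair $(a,b)$ is given by the table

| $a\backslash b$ | 0 | 1 | 2 | 3 |
|---|---|---|---|---|
| 0 | – | 1 | 0 | 0 |
| 1 | 1 | – | 0 | 0 |
| 2 | 0 | 0 | – | 1 |
| 3 | 0 | 0 | 1 | – |

since $t_0,t_1\in[0,\frac12)$ and $t_2,t_3\in[\frac12,1)$. From $x\in[0,\frac12)$, level $1$ uses the pairs $(0,1),(1,0)$, and level $0$ uses the eight pairs marked $0$.

## Proof of Theorem 1

**Step 1: the function.** We build the function whose cell at time $t_a$ has frequencies in $Q_a$. Let $M=2^m$ and, for $a\in\{0,\dots,M-1\}$,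
$$t_a=\frac{a+\frac12}M,\qquad f_{m,a}(x)=e^{2\pi iMa(x-t_a)}\varphi\big(M(x-t_a)\big),\qquad f_m=\sum_{a=0}^{M-1}f_{m,a}.$$
Substituting $y=x-t_a$,
$$\hat f_{m,a}(\xi)=e^{-2\pi i\xi t_a}\int e^{2\pi iMay}\varphi(My)e^{-2\pi iy\xi}dy=M^{-1}\hat\varphi\Big(\frac{\xi-Ma}M\Big)e^{-2\pi i\xi t_a},\tag{6}$$
so $\operatorname{supp}\hat f_{m,a}\subset Q_a=[Ma,M(a+1)]$.

**Step 2: uniform decay.** We prove item 1: the pieces are so well separated in time that adding $M$ of them costs nothing. Since $M(x-t_a)=Mx-a-\frac12$,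
$$|f_m(x)|\le\sum_a\big|\varphi(Mx-a-\tfrac12)\big|\le\sup_y\sum_{a\in\mathbb Z}|\varphi(y-a)|<\infty,$$
which gives the claim for $|x|<2$. Let $|x|\ge2$. As $t_a\in(0,1)$, we have $|M(x-t_a)|\ge M(|x|-1)\ge M|x|/2$ for every $a$. Using $|\varphi(y)|\le C_L|y|^{-L}$ for each of the $M$ terms, with $C_L$ changing from one expression to the next,
$$|f_m(x)|\le C_L\,M\,(M|x|)^{-L}\le C_L|x|^{-L}\le C_L(1+|x|)^{-L}\qquad(L\ge2),$$
with constants free of $m$. The bound on $\|f_m\|_p$ follows by choosing $L$ with $Lp>1$ (for $p=\infty$ any $L$).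

**Step 3: the squares.** We give each pair $(a,b)$ its level and cut its box accordingly. For $a\ne b$ in $\{0,\dots,M-1\}$ let $j(a,b)$ be the largest $j\in\{0,\dots,m-1\}$ such that $t_a,t_b$ lie in the same dyadic interval $[i2^{-j},(i+1)2^{-j})$. Level $j=0$ always qualifies, since all $t_a$ lie in $[0,1)$. The dyadic intervals of length $2^{-m}=1/M$ separate the $t_a$, so no level $\geq m$ is missed. For $0\le j\le m-1$ put
$$\mathcal P_{a,j}=\Big\{[u,u+2^{j-4}]:\ u=Ma+\tfrac M4+i\,2^{j-3},\ 0\le i<2^{m-j+2}\Big\}.$$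
The spacing $2^{j-3}$ exceeds the length $2^{j-4}$, so these $2^{m-j+2}$ closed intervals are disjoint. They cover a stretch of length at most $2^{m-j+2}2^{j-3}=M/2$, so they lie in $[Ma+\frac M4,Ma+\frac{3M}4]\subset\operatorname{int}Q_a$. Define
$$\Omega^{(m)}=\bigcup_{a\ne b}\big\{I\times J:\ I\in\mathcal P_{a,j(a,b)},\ J\in\mathcal P_{b,j(a,b)}\big\}.$$
These are closed squares of side $2^{j(a,b)-4}$, and every level $0,\dots,m-1$ occurs. Squares of the same pair $(a,b)$ are disjoint because they are distinct members of a product of two disjoint families. Squares of different pairs lie in the disjoint sets $\operatorname{int}Q_a\times\operatorname{int}Q_b$. So $\Omega^{(m)}$ is a finite collection of mutually disjoint squares.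

**Step 4: one interval, from below.** We show that a point sees each nearby piece at full strength. Let $D$ be a dyadic interval of length $2^{-j}$, $0\le j\le m-1$, let $t_a\in D$, $x\in D$, and $I\in\mathcal P_{a,j}$. Since $I\subset\operatorname{int}Q_a$, only $f_{m,a}$ contributes to $\hat f_m$ on $I$. By (6), $\hat f_m(\xi)=M^{-1}\rho(\xi)e^{-2\pi i\xi t_a}$ on $I$ with $\rho(\xi)=\hat\varphi(\frac{\xi-Ma}M)\ge1$ there, because $\frac{\xi-Ma}M\in[\frac14,\frac34]$. Also $|I||x-t_a|\le2^{j-4}2^{-j}=\frac1{16}$. Lemma 1 with $c=M^{-1}$ gives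
$$|\pi_If_m(x)|\ge\tfrac12M^{-1}2^{j-4}=2^{\,j-m-5}.\tag{7}$$

**Step 5: counting.** We add up what $x$ sees, level by level. Fix $x\in[0,1)$ and let $D_j(x)$ be the dyadic interval of length $2^{-j}$ containing $x$. For $0\le j\le m-1$ it contains exactly $2^{m-j}$ of the points $t_a$, with $2^{m-j-1}$ in each half. An ordered pair $(a,b)$ with $t_a,t_b\in D_j(x)$ has $j(a,b)=j$ exactly when the two points lie in different halves, so there are $2\cdot2^{2(m-j-1)}=2^{2(m-j)-1}$ such pairs. Each of them owns $(2^{m-j+2})^2=2^{2(m-j)+4}$ squares, and by (7) each square contributes at least $(2^{j-m-5})^4=2^{-4(m-j)-20}$ to (2) with $f=g=f_m$. Pairs of different levels are different, so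
$$T^{\Omega^{(m)}}_{sharp}(f_m,f_m)(x)^2\ge\sum_{j=0}^{m-1}2^{2(m-j)-1}\cdot2^{2(m-j)+4}\cdot2^{-4(m-j)-20}=\sum_{j=0}^{m-1}2^{-17}=2^{-17}m.\tag{8}$$
Since $2^{-17/2}\ge2^{-9}$, item 2 is proved. (By hand for $m=2$: level $1$ gives $2\cdot64\cdot2^{-24}=2^{-17}$, and level $0$ gives $8\cdot256\cdot2^{-28}=2^{-17}$.)

**Step 6: no constant.** We draw the consequence. As $T\ge2^{-9}\sqrt m$ on $[0,1)$, a set of measure $1$, we get $\|T\|_{L^s}\ge\|T\|_{L^{s,\infty}}\ge2^{-9}\sqrt m$ for all $s\in(0,\infty]$. By item 1, $\|f_m\|_p\|f_m\|_q\le C_{p,q}$ uniformly in $m$. A uniform constant $C$ would give $2^{-9}\sqrt m\le C\,C_{p,q}$ for all $m$, which is absurd. This covers in particular all $1<p,q<\infty$ with $\frac1p+\frac1q=\frac1s$. $\blacksquare$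

**Remark (agreement with Journé's theorem).** Let $x\ne y$ in $[0,1)$ and let $i$ be the largest level with $D_i(x)=D_i(y)$. For $j\le\min(i,m-1)$ the count of Step 5 applies word for word with $|\pi_If_m(x)|^2|\pi_Jf_m(y)|^2$, because $D_j(x)=D_j(y)$. So $S_{\Omega^{(m)}}(f_m\otimes f_m)(x,y)^2\ge2^{-17}\min(i+1,m)$. For a given $i$ the pairs with $D_i(x)=D_i(y)$ have measure $2^{-i}$, and $\sum_i(i+1)^{p/2}2^{-i}<\infty$. So this lower bound grows only logarithmically toward the diagonal and stays bounded in $L^p([0,1)^2)$ uniformly in $m$, for every $p<\infty$. The blow-up sits on the null set about which $L^p(\mathbb R^2)$ is silent.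

**Remark (smooth cut-offs).** Theorem 1 also holds, with $2^{-9}$ replaced by $2^{-11}$, if $\mathbf 1_{I\times J}$ is replaced by $\chi_I(\xi)\chi_J(\eta)$, where $\chi_I(\xi)=\chi((\xi-c_I)/|I|)$, $c_I$ is the center of $I$, $\chi\ge0$ is smooth and supported in $[-\frac12,\frac12]$, and $\int\chi\ge\frac12$. Indeed $\chi_I$ is supported in $I$ and $\int\chi_I=|I|\int\chi\ge\frac12|I|$. Lemma 1 with $\kappa=\chi_I$ then gives (7) with an extra factor $\frac12$. This costs $2^4$ in (8), so $T^2\ge2^{-21}m$ and $T\ge2^{-21/2}\sqrt m\ge2^{-11}\sqrt m$. So the sharpness of the cut-off is not what causes the failure. Also, since $\ell^r$ norms decrease in $r$, replacing the $\ell^2$ sum by an $\ell^r$ sum with $r\le2$ fails too.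

## Proof of Theorem 2: all the examples in one collection

**Step 1: translate the examples apart.** We use that translating in frequency changes neither $|f|$ nor $T$. The bands $Q_a$, $a<M=2^m$, fill $[0,4^m]$, so $\Omega^{(m)}\subset[0,4^m]^2$ (as a union of squares) and $\operatorname{supp}\hat f_m\subset[0,4^m]$. Let $v_m=4^{m+1}$, $B_m=v_m+[0,4^m]$, $\tilde\Omega^{(m)}=\Omega^{(m)}+(v_m,v_m)$, whose squares lie in $B_m\times B_m$, and $\tilde f_m(x)=e^{2\pi iv_mx}f_m(x)$. Then $\widehat{\tilde f_m}(\xi)=\hat f_m(\xi-v_m)$ is supported in $B_m$, and $\pi_{I+v_m}\tilde f_m(x)=e^{2\pi iv_mx}\pi_If_m(x)$. Since $v_m+4^m=5\cdot4^m<16\cdot4^m=v_{m+1}$, the $B_m$ are pairwise disjoint, so $\Omega=\bigcup_{m\ge1}\tilde\Omega^{(m)}$ consists of disjoint closed squares.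

**Step 2: no bound.** We test $\Omega$ on each $\tilde f_m$. On $[0,1)$,
$$T^\Omega_{sharp}(\tilde f_m,\tilde f_m)\ge T^{\tilde\Omega^{(m)}}_{sharp}(\tilde f_m,\tilde f_m)=T^{\Omega^{(m)}}_{sharp}(f_m,f_m)\ge2^{-9}\sqrt m,$$
while $|\tilde f_m|=|f_m|$. As in Step 6 of the previous proof, no bound into $L^{s,\infty}$ survives $m\to\infty$.

**Step 3: one function with $T=\infty$.** We superpose a sparse sequence of the examples. Let $m_l=2^{8l}$ and $f=\sum_{l\ge1}l^{-2}\tilde f_{m_l}$. By item 1 of Theorem 1, the series is dominated by $C_L(1+|x|)^{-L}\sum_ll^{-2}$ for each $L\ge2$. So it converges uniformly and in $L^1$, $f$ is continuous, and $|f(x)|\le C_L(1+|x|)^{-L}$ for all $L$ (smaller $L$ follow from $L=2$). As $f\in L^1$, $\hat f$ is bounded and continuous, so each integral over a bounded square makes sense and (2) holds for $f$. By $L^1$ convergence $\hat f=\sum_ll^{-2}\widehat{\tilde f_{m_l}}$, and since the $B_m$ are disjoint, $\hat f=l^{-2}\widehat{\tilde f_{m_l}}$ on $B_{m_l}$. Keeping only the squares of $\tilde\Omega^{(m_l)}$,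 $l\ge1$, each term of (2) acquires the factor $(l^{-2})^4$, so on $[0,1)$ by (8)
$$T^\Omega_{sharp}(f,f)^2\ge\sum_ll^{-8}\,T^{\Omega^{(m_l)}}_{sharp}(f_{m_l},f_{m_l})^2\ge\sum_ll^{-8}\,2^{-17}\,2^{8l}=\infty.\qquad\blacksquare$$

## Proof of Theorem 3: the loss over $K$ sizes

Part (b) was proved in Test 3. The lower bounds in (a) and (c) are Theorem 1 with $m=K$: $\Omega^{(K)}$ uses exactly the $K$ side lengths $2^{j-4}$, $0\le j<K$, one in each of $K$ ranges, so $N_{p,q}(K)\ge2^{-9}\sqrt K/(\|f_K\|_p\|f_K\|_q)\ge c_{p,q}\sqrt K$. There remain the upper bounds for $p,q\ge2$. They follow the summation over sizes of (5), but now the squares need not lie on a grid.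

### What changes off the grid, and the tools for it

Consider the squares $[\theta_l,\theta_l+1]\times[2l,2l+1]$ with arbitrary $\theta_l\in[0,1)$. They are disjoint and of one size, yet the intervals $[\theta_l,\theta_l+1]$ all overlap, and the one that is used depends on $l$. So there is no single interval to project $f$ to, and Rubio de Francia's theorem is not available in the variable $\xi$. The way out is to take the worst interval in each place, with the Carleson operator.

**Definition (Carleson operator).** $\mathcal Ch(x)=\sup_{c\in\mathbb R}\big|\int_{-\infty}^c\hat h(\xi)e^{2\pi ix\xi}d\xi\big|$.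

For a bounded interval $I$ with endpoints $\alpha<\beta$, the integral over $I$ is the difference of the integrals up to $\beta$ and up to $\alpha$, so $|\pi_Ih|\le2\,\mathcal Ch$. As an example, if $\hat h\ge0$, the integrals at $x=0$ increase to $\int\hat h=h(0)$, so $\mathcal Ch(0)=h(0)$.

**Definition ($A_r$ weights).** For $1<r<\infty$, a locally integrable $w>0$ (a.e.) is in $A_r$ if
$$[w]_{A_r}=\sup_I\Big(\frac1{|I|}\int_Iw\Big)\Big(\frac1{|I|}\int_Iw^{-1/(r-1)}\Big)^{r-1}<\infty,$$
the supremum being over bounded intervals.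

The weight $w=1$ has $[w]_{A_r}=1$. A less trivial example is $w=|x|^{1/2}\in A_2$. Let $I$ have center $c$ and length $\ell$. If $|c|\ge\ell$, then $\frac{|c|}2\le|x|\le\frac{3|c|}2$ on $I$, and the product of averages is at most $\sqrt3$. If $|c|<\ell$, then $I\subset[-\frac{3\ell}2,\frac{3\ell}2]$, so the average of $w$ is at most $(\frac{3\ell}2)^{1/2}$, and that of $w^{-1}$ at most $\frac1\ell\cdot4(\frac{3\ell}2)^{1/2}$, with product $6$.

Two published facts are used.

**(F1)** For $1<r<\infty$ and $w\in A_r$, $\|\mathcal Ch\|_{L^r(w)}\le C\|h\|_{L^r(w)}$, with $C$ depending only on $r$ and, increasingly, on $[w]_{A_r}$. See Hunt–Young, Bull. Amer. Math. Soc. 80 (1974); on the line, Grafakos–Martell–Soria, Math. Ann. 331 (2005), and Di Plinio–Lerner, J. London Math. Soc. 90 (2014).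

**(F2)** (Rubio de Francia extrapolation; Cruz-Uribe–Martell–Pérez, *Weights, Extrapolation and the Theory of Rubio de Francia*, Birkhäuser 2011.) Suppose a family of pairs $(F,G)$ of nonnegative functions satisfies $\|F\|_{L^{r_0}(w)}\le\Phi([w]_{A_{r_0}})\|G\|_{L^{r_0}(w)}$ for one $r_0\in(1,\infty)$ and all $w\in A_{r_0}$, with $\Phi$ increasing. Then the analogous inequality, with an increasing function of $[w]_{A_r}$ that depends only on $r$, $r_0$ and $\Phi$, holds for every $r\in(1,\infty)$ and all $w\in A_r$.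

**Step 1: a vector-valued Carleson estimate.** The aim is that the supremum in $\mathcal C$ costs only a constant, inside the mixed sums that will occur: for $1<p<\infty$,
$$\Big\|\Big(\sum_k\Big(\sum_n|\mathcal Ch_{k,n}|^2\Big)^2\Big)^{1/4}\Big\|_p\le C_p\Big\|\Big(\sum_k\Big(\sum_n|h_{k,n}|^2\Big)^2\Big)^{1/4}\Big\|_p\tag{9}$$
for Schwartz $h_{k,n}$. Take finite sums first. For $w\in A_2$, (F1) with $r=2$, squared and added over $n$, gives
$$\int\sum_n|\mathcal Ch_n|^2\,w\le\Phi([w]_{A_2})^2\int\sum_n|h_n|^2\,w .$$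
So the pairs $\big((\sum_n|\mathcal Ch_n|^2)^{1/2},(\sum_n|h_n|^2)^{1/2}\big)$ satisfy the hypothesis of (F2) with $r_0=2$, with $\Phi$ independent of the number of terms. By (F2) they satisfy the analogous inequality with exponent $4$ and all $w\in A_4$. Now take the fourth power of that inequality and add over $k$:
$$\int\sum_k\Big(\sum_n|\mathcal Ch_{k,n}|^2\Big)^2w\le\Phi_4([w]_{A_4})^4\int\sum_k\Big(\sum_n|h_{k,n}|^2\Big)^2w .$$
This is the hypothesis of (F2) with $r_0=4$ for the pairs in (9). Apply (F2) once more, with exponent $p$ and $w=1$, to get (9) for finite sums. For infinite sums, bound the right side of each finite inequality by the full right side and let the left side increase by monotone convergence.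

(Some versions of (F2) ask that the left sides be finite, which is the case here. For $E\subset I$, Hölder gives $|E|^r\le w(E)\big(\int_Iw^{-1/(r-1)}\big)^{r-1}\le[w]_{A_r}|I|^r\,w(E)/w(I)$, so $w([-R,R])\le[w]_{A_r}R^r\,w([-1,1])$ for $R\ge1$. Therefore Schwartz functions are in $L^r(w)$, and by (F1) so are finite sums of $\mathcal Ch_n$, which dominate the left sides in the finite case.)

**Step 2: reduction to lattice pieces.** We replace arbitrary squares by lattice positions, at the price of $\mathcal C$. Let $\mathcal K$ be the set of the at most $K$ admissible integers $k$. Let $\psi\in C_c^\infty$ be supported in $[-1,4]$ with $0\le\psi\le1$ and $\psi=1$ on $[0,3]$, and let $\widehat{P_{k,n}f}(\xi)=\psi(2^{-k}\xi-n)\hat f(\xi)$. Take $\omega=I\times J\in\Omega$ with side in $[2^k,2^{k+1})$, $k\in\mathcal K$, and let $(n,n')$ be the integers for which the lower-left corner $(\alpha,\beta)$ of $\omega$ lies in $[n2^k,(n+1)2^k)\times[n'2^k,(n'+1)2^k)$.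

For given $k$, each $(n,n')$ arises from at most one $\omega$. Indeed $\alpha<(n+1)2^k-\varepsilon<\alpha+2^k$ for all small $\varepsilon>0$, since $n2^k\le\alpha<(n+1)2^k$. The same holds for $\beta$ and $n'$. As the side is at least $2^k$, the point $((n+1)2^k-\varepsilon,(n'+1)2^k-\varepsilon)$ is interior to $\omega$ for all small $\varepsilon$. Two different squares with the same $(k,n,n')$ would share such points, contradicting disjointness.

Moreover the right endpoint of $I$ is less than $(n+1)2^k+2^{k+1}$, so $I\subset[n2^k,(n+3)2^k]$. There $\psi(2^{-k}\cdot-n)=1$, so $\pi_If=\pi_IP_{k,n}f$ and $|\pi_If|\le2\,\mathcal C(P_{k,n}f)$. In the same way $|\pi_Jg|\le2\,\mathcal C(P_{k,n'}g)$. With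
$$A_k=\sum_n|\mathcal C(P_{k,n}f)|^2,\qquad B_k=\sum_n|\mathcal C(P_{k,n}g)|^2,$$
summing (2) over all possible $(n,n')$ for each $k$ gives
$$T^\Omega_{sharp}(f,g)^2\le16\sum_{k\in\mathcal K}A_kB_k\le16\Big(\sum_{k\in\mathcal K}A_k^2\Big)^{1/2}\Big(\sum_{k\in\mathcal K}B_k^2\Big)^{1/2}.\tag{10}$$
Taking square roots and using Hölder with $\frac1s=\frac1p+\frac1q$,
$$\|T^\Omega_{sharp}(f,g)\|_s\le4\,\Big\|\Big(\sum_{k\in\mathcal K}A_k^2\Big)^{1/4}\Big\|_p\Big\|\Big(\sum_{k\in\mathcal K}B_k^2\Big)^{1/4}\Big\|_q.\tag{11}$$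

**Step 3: one size, pointwise.** We show that the smooth lattice pieces of one size are controlled by a local average of $|f|^2$, uniformly in the size. With $\mathcal M$ the Hardy–Littlewood maximal operator,
$$\sum_n|P_{k,n}f(x)|^2\le C\,\mathcal M(|f|^2)(x),\qquad C\text{ independent of }k.\tag{12}$$
First reduce to $k=0$. With $f_k(y)=f(2^{-k}y)$ we have $\hat f_k(\xi)=2^k\hat f(2^k\xi)$, and the substitution $\zeta=2^k\xi$ gives $P_{0,n}f_k(z)=P_{k,n}f(2^{-k}z)$. Also $\mathcal M(|f_k|^2)(z)=\mathcal M(|f|^2)(2^{-k}z)$. So (12) for $k=0$ and $f_k$ at $z=2^kx$ is (12) for $k$ and $f$ at $x$.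

Let $k=0$, and let $\Psi$ be the inverse Fourier transform of $\psi$, a Schwartz function. The inverse Fourier transform of $\psi(\cdot-n)$ is $e^{2\pi iny}\Psi(y)$, so
$$P_{0,n}f(x)=\int f(x-y)\Psi(y)e^{2\pi iny}dy=\int_0^1\Big(\sum_{l\in\mathbb Z}f(x-y-l)\Psi(y+l)\Big)e^{2\pi iny}dy .$$
This is the Fourier coefficient of index $-n$ of the $1$-periodic function in parentheses. By Parseval, and by Cauchy–Schwarz in $l$,
$$\sum_n|P_{0,n}f(x)|^2=\int_0^1\Big|\sum_lf(x-y-l)\Psi(y+l)\Big|^2dy\le\Big(\sup_y\sum_l|\Psi(y+l)|\Big)\int_{\mathbb R}|f(x-y)|^2|\Psi(y)|\,dy .$$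
Since $|\Psi(y)|\le C(1+|y|)^{-2}$, which is even, decreasing in $|y|$ and integrable, the last integral is at most $C\,\mathcal M(|f|^2)(x)$.

**Step 4: the factor for $p>2$.** Here we combine Steps 1 and 3 and pay $K^{1/4}$. The functions $P_{k,n}f$ are Schwartz, so (9) with $h_{k,n}=P_{k,n}f$, followed by (12), gives
$$\Big\|\Big(\sum_{k\in\mathcal K}A_k^2\Big)^{1/4}\Big\|_p\le C_p\Big\|\Big(\sum_{k\in\mathcal K}\mathcal M(|f|^2)^2\Big)^{1/4}\Big\|_p\le C_pK^{1/4}\|\mathcal M(|f|^2)\|_{p/2}^{1/2}\le C_p'K^{1/4}\|f\|_p,\tag{13}$$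
where the last step is the boundedness of $\mathcal M$ on $L^{p/2}$, which needs $p/2>1$.

**Step 5: the factor for $p=2$.** The maximal operator is not bounded on $L^1$, so at $p=2$ we use Plancherel and pay $K^{1/2}$. Since $(\sum A_k^2)^{1/4}\le(\sum A_k)^{1/2}$, and $\mathcal C$ is bounded on $L^2$ by (F1) with $w=1$,
$$\Big\|\Big(\sum_{k\in\mathcal K}A_k^2\Big)^{1/4}\Big\|_2\le\Big(\sum_{k\in\mathcal K}\int A_k\Big)^{1/2}\le C\Big(\sum_{k\in\mathcal K}\sum_n\|P_{k,n}f\|_2^2\Big)^{1/2}\le C'K^{1/2}\|f\|_2 .\tag{14}$$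
For the last inequality, $\psi(2^{-k}\xi-n)\ne0$ forces $n\in[2^{-k}\xi-4,2^{-k}\xi+1]$, which holds for at most $6$ integers $n$. So by Plancherel $\sum_n\|P_{k,n}f\|_2^2\le6\|f\|_2^2$ for each $k$.

**Step 6: assembling.** The bounds (13) and (14) hold in the same way for $g$, $B_k$ and $q$. Inserting them into (11) gives
$$N_{p,q}(K)\le\begin{cases}C_{p,q}K^{1/4+1/4}=C_{p,q}K^{1/2},&p,q>2,\\ C_{p,q}K^{1/2+1/4}=C_{p,q}K^{3/4},&\text{one exponent equal to }2\text{, the other}>2,\\ C\,K^{1/2+1/2}=C\,K,&p=q=2.\end{cases}$$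
Together with the lower bounds this proves (a) and (c). For $K=1$ all three upper bounds are finite, and by (b) $N_{p,q}(1)=\infty$ when $\min(p,q)<2$. So $N_{p,q}(1)<\infty$ exactly when $p,q\ge2$. $\blacksquare$
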